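# Type I closed projections and countable separation of pure states

## 1. Abelian closed projections: one pure state per class

Throughout, $A$ is a separable $C^*$-algebra. The subject is a classification question for its pure states: can countably many Borel yes/no tests decide whether two given pure states have unitarily equivalent GNS representations? On all pure states the answer depends on $A$. We restrict to pure states living on a closed projection $p$ of the enveloping von Neumann algebra, and ask for a condition on $p$ that makes the answer yes. We begin with a condition that makes it easy.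

**Setting.** $A^{**}$ is the enveloping von Neumann algebra. Each bounded functional on $A$ has a unique normal extension to $A^{**}$, written with the same letter. Each nondegenerate representation $\pi$ of $A$ has a normal extension $\tilde\pi:A^{**}\to\pi(A)''$, which is onto; its kernel is $(1-z)A^{**}$ for some central projection $z$, so $\pi(A)''\cong zA^{**}$. The quasi-state space $Q(A)$ is the set of positive functionals of norm at most $1$. It is weak$^*$ compact, convex, and metrizable because $A$ is separable. Inside it lie the state space $S(A)$ and the set $P(A)$ of pure states. For a state $\psi$, $(\pi_\psi,H_\psi,\xi_\psi)$ is its GNS triple. For a representation $\pi$ and a vector $\eta$ we write $\omega_\eta=\langle\pi(\cdot)\eta,\eta\rangle$, with inner products linear in the first variable. Write $\psi\sim\psi'$ if the pure states $\psi,\psi'$ have unitarily equivalent GNS representations.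

**Definition (closed projections and their faces).** A projection $r\in A^{**}$ is *open* if it is the weak$^*$ limit of an increasing net in $A_+$. A projection $p$ is *closed* if $1-p$ is open. For closed $p$,
$$F(p)=\{\varphi\in Q(A):\varphi(1-p)=0\},\qquad Y:=F(p)\cap P(A)=\{\psi\in P(A):\psi(p)=1\}.$$

**Definition (countable separation).** An equivalence relation on a Borel space $Y$ is *countably separated* if there are countably many Borel subsets of $Y$, each a union of equivalence classes, that separate distinct classes.

**How a class meets $Y$.** The pure states equivalent to $\psi$ are exactly the vector states $\omega_\zeta$, $\|\zeta\|=1$, of the irreducible representation $\pi_\psi$. For an irreducible $\pi$ and a unit vector $\zeta$, the normal extension of $\omega_\zeta$ is $\langle\tilde\pi(\cdot)\zeta,\zeta\rangle$, because this functional is normal and agrees with $\omega_\zeta$ on $A$. Hence $\omega_\zeta(1-p)=\|\tilde\pi(1-p)\zeta\|^2$ and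
$$\omega_\zeta\in Y\iff\tilde\pi(p)\zeta=\zeta. \tag{1}$$
So the part of the class of $\pi$ lying in $Y$ is the set of vector states of unit vectors in $\tilde\pi(p)H$.

**Proposition 1.1.** If $p$ is closed and $pA^{**}p$ is commutative, then distinct elements of $Y$ are inequivalent, and $\sim$ is countably separated on $Y$.

*Proof.* Let $\pi$ be irreducible on $H$. Since $\tilde\pi$ maps $A^{**}$ onto $B(H)$, the algebra $\tilde\pi(p)B(H)\tilde\pi(p)=\tilde\pi(pA^{**}p)$ is commutative, so $\tilde\pi(p)$ has rank at most one. By (1), each class meets $Y$ in at most one point. The relation $\sim$ on $Y$ is therefore equality. As a subspace of the metrizable compact space $Q(A)$, $Y$ has a countable base; each set of the base is a union of classes, and the base separates points. $\blacksquare$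

**Example 1.2.** If $A=C_0(X)$ and $p=1$, then $Y=X$, all classes are points, and a countable base of $X$ separates them.

**Example 1.3.** Let $A=\bigotimes_{n\ge1}M_2$ be the CAR algebra, with matrix units $e_{ij}$, $i,j\in\{0,1\}$, in each factor. For $x\in2^{\mathbb N}$ put $q_n=e_{x_1x_1}\otimes\cdots\otimes e_{x_nx_n}$, and let $\psi_x$ be the product of the vector states of the basis vectors $x_1,x_2,\dots$. If a state $\varphi$ has $\varphi(q_n)=1$ for all $n$, then $\varphi(a)=\varphi(q_naq_n)$ by Cauchy–Schwarz. For $a$ in the first $n$ factors, $q_naq_n=\psi_x(a)q_n$, so $\varphi(a)=\psi_x(a)$. Thus $\varphi=\psi_x$. In particular $\psi_x$ is pure, since if $\psi_x=\frac12(\varphi_1+\varphi_2)$ with states $\varphi_i$, then $\varphi_i(q_n)=1$ for all $n$. Let $p_x$ be the decreasing limit of $q_n$ in $A^{**}$. As $1-q_n$ increases to $1-p_x$, $p_x$ is closed. The only normal state of $p_xA^{**}p_x$ is the one given by $\psi_x$, so $p_xA^{**}p_x=\mathbb Cp_x$. Here $Y=\{\psi_x\}$.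

**What changes in general.** Recall that a projection $e$ in a von Neumann algebra $N$ is *abelian* if $eNe$ is commutative, and that $N$ is *of type I* if every nonzero central projection dominates a nonzero abelian projection. So if $N$ is not of type I, there is a nonzero central projection $z$ such that $zN$ has no nonzero abelian projection. A projection $p\in A^{**}$ is called *type I* if $pA^{**}p$ is of type I. The classes in $Y$ now need not be points.

**Example 1.4.** In Example 1.3 let $r$ be the decreasing limit of $1\otimes e_{x_2x_2}\otimes\cdots\otimes e_{x_nx_n}$; it is closed for the same reason. It commutes with the first tensor factor, and $e_{00}r$ and $e_{11}r$ are $p_{(0,x_2,\dots)}$ and $p_{(1,x_2,\dots)}$, whose corners are one-dimensional. With the matrix units $e_{ij}r$ we get $rA^{**}r\cong M_2$, so $r$ is type I and not abelian. If $\varphi$ is a state with $\varphi(r)=1$, the argument of Example 1.3 gives $\varphi=\omega\otimes\psi_{(x_2,x_3,\dots)}$ with $\omega$ a state of $M_2$. So $Y$ consists of these states with $\omega$ pure. They form a single class, because a unitary of the first factor moves any pure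 $\omega$ to any other.

**Example 1.5.** Let $A=C([0,1],M_2)$ and $p=1$. Its irreducible representations are the evaluations at points, so pure states are pairs $(t,\omega)$ with $\omega$ a pure state of $M_2$, and $(t,\omega)\sim(t',\omega')$ iff $t=t'$. The sets $\{(t,\omega):t\in I\}$, $I$ a relatively open interval with rational endpoints, separate the classes. Here $A^{**}=M_2(C[0,1]^{**})$ is of type I.

In these examples there is an explicit invariant. In general nothing in the hypothesis hands us one. The question, from Lawrence G. Brown, "MASA's and certain type I closed faces of C*-algebras", arXiv:0708.2290 (2007), is whether type I suffices. It does.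

**Theorem 1.** If $A$ is separable and $p\in A^{**}$ is a type I closed projection, then equivalence of pure states is countably separated on $Y=F(p)\cap P(A)$.

Sections 2 to 7 prove this. Sections 8 to 11 prove a supplement, Theorem 2, which contains a converse.

## 2. The tail relation $E_0$ and the pure states of the CAR algebra

A countable family $(B_n)$ of Borel sets as in the definition of countable separation is the same thing as a Borel map $f:Y\to2^{\mathbb N}$ with
$$\psi\sim\psi'\iff f(\psi)=f(\psi'). \tag{2}$$
Given $(B_n)$ put $f=(1_{B_n})_n$; given $f$ put $B_n=\{f_n=1\}$. An equivalence relation on a Borel space admitting such a map is called *smooth*.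

**Definition.** $E_0$ is the relation on $2^{\mathbb N}$ with $xE_0y$ iff $x_n=y_n$ for all large $n$. Its classes are countable. Let $\lambda$ be the fair-coin measure on $2^{\mathbb N}$.

**Lemma 2.1.** If $C\subset2^{\mathbb N}$ is Borel with $\lambda(C)=1$, there is no Borel map $h:C\to2^{\mathbb N}$ with $h(x)=h(y)\Leftrightarrow xE_0y$ for $x,y\in C$.

*Proof.* Suppose $h$ exists, and let $C_n=\{x\in C:h(x)_n=1\}$. The $E_0$-saturation $[C_n]$ is the union of the images of $C_n$ under the countably many finite coordinate changes. These are homeomorphisms, so $[C_n]$ is Borel. It is unchanged by altering finitely many coordinates, so it is a tail set. Moreover $C_n=C\cap[C_n]$, because $h$ is constant on the $E_0$-classes within $C$. Kolmogorov's zero–one law gives $\lambda(C_n)=\lambda([C_n])\in\{0,1\}$. Hence every coordinate of $h$ is a.e. constant, so $h$ is a.e. constant, and a set of measure one lies in a single $E_0$-class. That class is countable, hence null, a contradiction. $\blacksquare$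

**Example 2.2 (the hypothesis on $p$ cannot simply be dropped).** Let $A$ be the CAR algebra and $p=1$, which is closed. With $\psi_x$ as in Example 1.3 we claim $\psi_x\sim\psi_y\Leftrightarrow xE_0y$. If $x,y$ differ in finitely many places, a permutation unitary in finitely many factors carries $\psi_x$ to $\psi_y$. Conversely, suppose $\psi_x\sim\psi_y$. By Kadison transitivity there is a unitary $u\in A$ with $\psi_y(a)=\psi_x(u^*au)$. Choose a unitary $v$ in the first $N$ factors with $\|u-v\|\le\frac12$. If $x_n\ne y_n$ for some $n>N$, let $a=2e_{x_nx_n}-1$ in the $n$-th factor. Then $v^*av=a$, and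
$$2=|\psi_y(a)-\psi_x(a)|=|\psi_x(u^*au-v^*av)|\le2\|u-v\|\le1,$$
which is absurd. So $xE_0y$. The map $x\mapsto\psi_x$ is continuous, since on the first $n$ factors $\psi_x$ depends only on $x_1,\dots,x_n$. A map $f$ as in (2) on $P(A)$ would give $h(x)=f(\psi_x)$ contradicting Lemma 2.1. So $\sim$ is not countably separated on $P(A)$.

## 3. A transversal with no reason to be Borel

In Proposition 1.1, $Y$ met each class once. The natural first approach for type I $p$ is to shrink $p$ to get back to that case. Write $c(e)$ for the central cover of a projection $e$, the least central projection dominating it.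

Since $pA^{**}p$ is of type I, it has an abelian projection $e$ whose central support in $pA^{**}p$ is $p$. The center of a corner $pA^{**}p$ is the center of $A^{**}$ times $p$, so $c(e)\ge p$, and $c(e)=c(p)$. Let $\pi$ be an irreducible representation whose class meets $Y$. By (1), $\tilde\pi(p)\ne0$, hence $\tilde\pi(c(p))=1$. The projection $\tilde\pi(e)$ has rank at most one, as in Proposition 1.1. It is not $0$: since $c(e)$ is the supremum of the projections $wew^*$, $w$ unitary in $A^{**}$, $\tilde\pi(e)=0$ would force $\tilde\pi(c(e))=0$. So $\tilde\pi(e)$ has rank one, and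
$$T=\{\psi\in P(A):\psi(e)=1\}\subset Y$$
meets every class that meets $Y$ in exactly one point. Sending $\psi\in Y$ to the point of $T$ in its class gives a map $t$ with $\psi\sim\psi'\Leftrightarrow t(\psi)=t(\psi')$.

The approach stops here: we need $t$ to be Borel, and nothing connects $e$ to the Borel structure of $Y$. The gap is real, because a set like $T$ exists for *every* $p$. Choose one irreducible representation $\pi_i$ from each class meeting $Y$, and a rank-one projection below $\tilde\pi_i(p)$. The central summands of $A^{**}$ corresponding to the $\pi_i$ are mutually orthogonal copies of $B(H_i)$, so these projections add up to an abelian projection $e\le p$ in $A^{**}$, and the same $T$ results. This works for $p=1$ in the CAR algebra, where by Example 2.2 there is no separating Borel map.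

This also shows what must be changed. A pure state only sees the summands $B(H_i)$ of $A^{**}$, which are of type I in any case. Hence the hypothesis on $p$ cannot be felt by pure states one at a time. It can be felt by *averages* of pure states: a probability measure $\mu$ on $Y$ has a barycenter in $F(p)$. The plan is as follows.

* For each $\mu$ on $Y$, form the direct integral of the representations $\pi_\psi$. It generates a type I von Neumann algebra $M$ on a separable space.
* An abelian projection of this $M$ is *decomposable*, so it comes with measurable fibers. The measurability missing above is supplied $\mu$-a.e., and $\sim$ is smooth on a $\mu$-conull set.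
* The null set depends on $\mu$. To remove it, use a theorem saying that a non-smooth Borel relation contains a copy of $E_0$. Such a copy carries one measure for which a.e. smoothness already fails.

## 4. $Y$ is Polish and equivalence is an $F_\sigma$ relation

We may assume $Y\ne\emptyset$.

**Step 1. $F(p)$ is compact and convex, and $Y$ is Polish.** This step gives the descriptive set theory a good space to work on. Let $a_i\in A_+$ increase to $1-p$. On $Q(A)$ the function $\varphi\mapsto\varphi(1-p)=\sup_i\varphi(a_i)$ is a supremum of continuous functions, so it is lower semicontinuous. It is affine and nonnegative. Its zero set $F(p)$ is therefore closed in $Q(A)$, hence compact, and convex.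

The norm is a supremum of the continuous functions $\varphi\mapsto|\varphi(a)|$, $\|a\|\le1$, so it is lower semicontinuous, and $S(A)=\bigcap_n\{\varphi\in Q(A):\|\varphi\|>1-\frac1n\}$ is $G_\delta$ in $Q(A)$. The set of extreme points of $Q(A)$ is $G_\delta$: with $d$ a metric for $Q(A)$, its complement is the union over $n$ of the compact sets $\{\frac12(\varphi+\varphi'):d(\varphi,\varphi')\ge\frac1n\}$. This set of extreme points is $P(A)\cup\{0\}$. Intersecting with $S(A)$, $P(A)$ is $G_\delta$ in a compact metrizable space, hence Polish. Finally $Y=F(p)\cap P(A)$ is relatively closed in $P(A)$, hence Polish.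

**Step 2. $\sim$ is $F_\sigma$ in $P(A)\times P(A)$.** We want equivalence to be a Borel relation; we write it as a countable union of closed conditions. Let $\tilde A$ be $A$ with a unit adjoined ($\tilde A=A$ if $A$ is unital), let $(u_n)$ be norm dense in the unitary group of $\tilde A$, and put $(u\psi)(a)=\psi(u^*au)$. We claim
$$\psi_1\sim\psi_2\iff\exists n\quad\|u_n\psi_1-\psi_2\|\le1. \tag{3}$$

Suppose $\psi_1\sim\psi_2$. Both are vector states of one irreducible representation, so Kadison transitivity gives a unitary $u\in\tilde A$ with $\psi_2=u\psi_1$. Choose $n$ with $\|u_n-u\|\le\frac12$. For $\|a\|\le1$ we have $\|u_n^*au_n-u^*au\|\le2\|u_n-u\|\le1$, so $\|u_n\psi_1-\psi_2\|\le1$.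

Suppose $\psi_1\not\sim\psi_2$, and fix $n$. Since $u_n\psi_1$ is a vector state of $\pi_{\psi_1}$, also $u_n\psi_1\not\sim\psi_2$. Let $\pi=\pi_{u_n\psi_1}\oplus\pi_{\psi_2}$ on $H_1\oplus H_2$. The summands are irreducible and inequivalent, so $\pi(A)'=\mathbb C\oplus\mathbb C$ and $\pi(A)''=B(H_1)\oplus B(H_2)\ni1\oplus(-1)$. By Kaplansky density there are self-adjoint contractions $a\in A$ with $\pi(a)$ as close as we like to $1\oplus(-1)$ in the two cyclic vectors, so $(u_n\psi_1-\psi_2)(a)$ is arbitrarily close to $2$. Hence $\|u_n\psi_1-\psi_2\|=2$, and the right side of (3) fails.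

For fixed $n$, $(\psi_1,\psi_2)\mapsto u_n\psi_1-\psi_2$ is weak$^*$ continuous, because $u_n^*au_n\in A$ for $a\in A$. Norm-closed balls are weak$^*$ closed, so $\{\|u_n\psi_1-\psi_2\|\le1\}$ is closed. By (3), $\sim$ is $F_\sigma$.

## 5. Direct integrals over measures on $Y$ generate type I algebras

**Facts recalled (Dixmier, *C\*-algebras*, Ch. 8).** Let $(X,\nu)$ be a standard measure space, and $H=\int_X^\oplus H_x\,d\nu$ a direct integral of a measurable field of nonzero separable Hilbert spaces. The *diagonal algebra* $D\cong L^\infty(X,\nu)$ acts by multiplication. Its commutant $D'$ is the algebra of *decomposable* operators $T=\int^\oplus T_x\,d\nu$; the fibers $T_x$ are determined a.e., and sums, products and adjoints are computed fiberwise a.e. For example, with $H_x=\mathbb C$ throughout, $H=L^2(X,\nu)$ and $D=D'=L^\infty(X,\nu)$. A *masa* of a von Neumann algebra $N$ is an abelian von Neumann subalgebra $D$ with $D'\cap N=D$.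

**Step 1. $c(p)A^{**}$ is of type I.** This passes from the corner to a central summand, which is what representations see. Otherwise there is a nonzero central projection $z\le c(p)$ such that $zA^{**}$ has no nonzero abelian projection. If $zp=0$, then $p\le c(p)-z$, contradicting the minimality of $c(p)$. So $zp\neq0$. It is a central projection of the type I algebra $pA^{**}p$, so it dominates a nonzero abelian projection $e$ of $pA^{**}p$. Then $eA^{**}e=e(pA^{**}p)e$ is commutative and $e\le z$, a contradiction.

**Step 2. The direct integral of $\mu$.** This step builds one separable representation out of almost all points of $Y$. Let $\mu$ be a Borel probability measure on $Y$ and $(a_m)$ a dense sequence in $A$. Consider the sections $x_m:\psi\mapsto\pi_\psi(a_m)\xi_\psi$. They are total in every fiber $H_\psi$, and $\langle x_m(\psi),x_l(\psi)\rangle=\psi(a_l^*a_m)$ is Borel in $\psi$, so they are a fundamental sequence of a measurable field. The section $\psi\mapsto\xi_\psi$ is measurable because $\langle\xi_\psi,x_m(\psi)\rangle=\psi(a_m^*)$ is Borel. The fields $\psi\mapsto\pi_\psi(a)$ are measurable because $\langle\pi_\psi(a)x_m(\psi),x_l(\psi)\rangle=\psi(a_l^*aa_m)$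 is Borel, and they are bounded by $\|a\|$. Put
$$H=\int^\oplus H_\psi\,d\mu,\qquad\pi=\int^\oplus\pi_\psi\,d\mu,\qquad\xi=\int^\oplus\xi_\psi\,d\mu,$$
with diagonal algebra $D\cong L^\infty(Y,\mu)$. Then $H$ is separable and $D\subset\pi(A)'$. The representation $\pi$ is nondegenerate: if $(e_k)$ is a sequential approximate unit of $A$, then $\pi_\psi(e_k)\eta(\psi)\to\eta(\psi)$ in every fiber, so $\pi(e_k)\eta\to\eta$ by dominated convergence. Finally $\pi(A)D\xi$ is total in $H$: if $\eta\perp h\pi(a_m)\xi=hx_m$ for all $h\in D$ and all $m$, then $\langle\eta(\psi),x_m(\psi)\rangle=0$ a.e. for all $m$, so $\eta=0$.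

**Step 3. $D$ is a masa of $\pi(A)'$.** This is where purity of the points of $Y$ is used; it will place the center of $\pi(A)''$ inside $L^\infty(Y,\mu)$. Let $T\in D'\cap\pi(A)'$. Then $T$ is decomposable, and for a.e. $\psi$ the fiber $T_\psi$ commutes with all $\pi_\psi(a_m)$. So $T_\psi\in\pi_\psi(A)'=\mathbb C$ for a.e. $\psi$, that is, $T\in D$.

**Step 4. $M:=\pi(A)''$ is of type I.** This is where the hypothesis on $p$ reaches the averages. Let $h\in D$ with $\int|h|^2d\mu=1$. Then
$$\omega_{h\xi}=\int|h|^2\,\psi\,d\mu(\psi),$$
the barycenter of a probability measure carried by the compact convex set $F(p)$. A barycenter of a probability measure on a compact convex set lies in that set, so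
$$\omega_{h\xi}(1-p)=0. \tag{4}$$
The normal extension of $\omega_{h\xi}$ is $\langle\tilde\pi(\cdot)h\xi,h\xi\rangle$, so (4) says $\tilde\pi(1-p)h\xi=0$. Hence $\tilde\pi(p)h\xi=h\xi$, and since $c(p)\ge p$ also $\tilde\pi(c(p))h\xi=h\xi$. By scaling this holds for all $h\in D$. As $\tilde\pi(c(p))$ commutes with $\pi(A)$, it fixes all of $\pi(A)D\xi$, which is total. So $\tilde\pi(c(p))=1$. Writing $\ker\tilde\pi=(1-z)A^{**}$, we have $1-c(p)\le1-z$, so $z\le c(p)$, and $M\cong zA^{**}$ is a direct summand of $c(p)A^{**}$. By Step 1, $M$ is of type I.

Closedness of $p$ was used in this section only to obtain (4).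

## 6. The center of $M$ separates classes almost everywhere

**Proposition 6.1.** For every Borel probability measure $\mu$ on $Y$ there are a $\mu$-conull Borel set $Y_0\subset Y$ and a Borel map $f:Y_0\to2^{\mathbb N}$ with $\psi\sim\psi'\Leftrightarrow f(\psi)=f(\psi')$ for $\psi,\psi'\in Y_0$.

Keep the notation of Section 5, and let $Z=M\cap M'$ be the center of $M$.

**Step 1. The map $f$.** We read $f$ off from $Z$. Since $Z\subset M'=\pi(A)'$ and $Z$ commutes with all of $M'$, it commutes with $D\subset M'$; as $D$ is a masa of $M'$, $Z\subset D=L^\infty(Y,\mu)$. Since $H$ is separable, $Z$ is generated as a von Neumann algebra by countably many projections $1_{B_n}$, with $B_n\subset Y$ Borel. Put $f=(1_{B_n})_n:Y\to2^{\mathbb N}$. Then, modulo $\mu$-null functions,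
$$Z=\{g\circ f:\ g\text{ bounded Borel on }2^{\mathbb N}\}. \tag{5}$$
To see "$\subset$": $g\mapsto g\circ f$ is a normal injective homomorphism from $L^\infty(2^{\mathbb N},f_*\mu)$ to $L^\infty(Y,\mu)$, so its image is a von Neumann algebra, and it contains each $1_{B_n}$ (take $g$ the $n$-th coordinate). To see "$\supset$": the Borel sets $E$ with $1_E\circ f\in Z$ are closed under complements, finite intersections and increasing unions, so they form a $\sigma$-algebra. It contains the sets $\{x_n=1\}$, so it contains all Borel sets, and bounded Borel functions are uniform limits of simple ones.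

**Step 2. Equivalent points have equal $f$, off a null set.** The point is that a central projection of $M$ is approximated by elements of $A$ itself, and these treat equivalent points alike. Fix $n$. Since $1_{B_n}\in M$ is a self-adjoint contraction, Kaplansky density gives self-adjoint contractions in $\pi(A)$ converging strongly to it; a sequence suffices, because the unit ball of $B(H)$ is strongly metrizable. Each lifts to a self-adjoint contraction in $A$: lift to a self-adjoint $a$, and replace $a$ by $k(a)$ with $k(t)=\max(-1,\min(1,t))$. This does not change the image, and $k(0)=0$ keeps us in $A$. So we have self-adjoint $a^{(k)}$ in the unit ball of $A$ with $\pi(a^{(k)})\to1_{B_n}$ strongly.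

Apply this to the vectors $x_m\in H$ (note $\|x_m(\psi)\|\le\|a_m\|$):
$$\int\|\pi_\psi(a^{(k)})x_m(\psi)-1_{B_n}(\psi)x_m(\psi)\|^2\,d\mu(\psi)\to0\qquad(k\to\infty)$$
for each $m$. Passing to a subsequence for each $m$ and then to a diagonal subsequence, for a.e. $\psi$ we have $\pi_\psi(a^{(k)})x_m(\psi)\to1_{B_n}(\psi)x_m(\psi)$ for all $m$. The operators $\pi_\psi(a^{(k)})$ are contractions and the $x_m(\psi)$ are total, so $\pi_\psi(a^{(k)})\to1_{B_n}(\psi)\cdot1$ strongly. Let $\psi\sim\psi'$ both lie in this conull set. A unitary intertwining $\pi_\psi$ and $\pi_{\psi'}$ carries one limit to the other, and the limits are scalars, so $1_{B_n}(\psi)=1_{B_n}(\psi')$. Intersect the conull sets over $n$.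

**Step 3. Points with equal $f$ are equivalent, off a null set.** Here type I enters, through an abelian projection that is now measurable. Since $M$ is of type I, it has an abelian projection $q$ with central support $1$. The commutative algebra $qMq$ equals its own center, which is $Zq$. Since $D\subset M'$ we have $q\in M\subset D'$, so $q=\int^\oplus q_\psi\,d\mu$ with projections $q_\psi$.

We first check that $q_\psi\ne0$ a.e. The set $C=\{\psi:q_\psi=0\}=\{\psi:q_\psi x_m(\psi)=0\ \forall m\}$ is measurable, $1_C\in D\subset M'$, and $1_Cq=0$. So $1_CMqH=M1_CqH=0$. As $q$ has central support $1$, $MqH$ is total in $H$. Hence $1_C=0$ and $\mu(C)=0$.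

For each $m$, $q\pi(a_m)q\in Zq$, so by (5) it equals $(g_m\circ f)q$ with $g_m$ bounded Borel. Hence for a.e. $\psi$,
$$q_\psi\ne0\qquad\text{and}\qquad q_\psi\pi_\psi(a_m)q_\psi=g_m(f(\psi))\,q_\psi\quad\text{for all }m. \tag{6}$$
Let $\psi,\psi'$ be two such points with $f(\psi)=f(\psi')$. Choose unit vectors $\eta\in q_\psi H_\psi$ and $\eta'\in q_{\psi'}H_{\psi'}$. By (6),
$$\langle\pi_\psi(a_m)\eta,\eta\rangle=g_m(f(\psi))=g_m(f(\psi'))=\langle\pi_{\psi'}(a_m)\eta',\eta'\rangle\quad\text{for all }m.$$
Since $(a_m)$ is dense, the vector states of $\eta$ and $\eta'$ are the same state of $A$. By irreducibility $\pi_\psi$ and $\pi_{\psi'}$ are both equivalent to the GNS representation of that state, so $\psi\sim\psi'$.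

Let $Y_0$ be a conull Borel set on which the conclusions of Steps 2 and 3 hold, and restrict $f$ to it. $\blacksquare$

**Example 6.2 (what happens without type I).** In Example 2.2 let $\mu$ be the image of $\lambda$ under $x\mapsto\psi_x$, and let $\pi$, $\xi$, $D$, $M$, $Z$, $f$ be constructed from $\mu$ as in Section 5, Steps 2 and 3, and Step 1 above; none of this uses type I. For $a$ in the first $n$ factors, $\psi_x(a)$ is a diagonal entry of $a$, so $\int\psi_x\,d\lambda=\tau$, the unique tracial state. Since $\omega_{h\xi}\le\|h\|^2\tau$ for $h\in D$, any $b\in A^{**}$ with $\tilde\pi_\tau(b)=0$ satisfies $\|\tilde\pi(b)\pi(a)h\xi\|^2=\omega_{h\xi}(a^*b^*ba)\le\|h\|^2\tau(a^*b^*ba)=0$, so $\tilde\pi(b)=0$. Thus $M$ is a quotient of $\pi_\tau(A)''$. The latter is a factor with a faithful normal trace: if $z\ne0$ is a central projection, uniqueness of $\tau$ gives $\tau(z\,\cdot)=\tau(z)\tau(\cdot)$, so $\tau(z)=\tau(z)^2$, $\tau(z)=1$ and $z=1$. Hence $M\cong\pi_\tau(A)''$ is an infinite-dimensional finite factor, not of type I. Here $Z=\mathbb C$, so $f$ is a.e. constant and Step 2 carries no information; Step 3 is not available.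

## 7. From almost everywhere to everywhere

Proposition 6.1 gives, for each $\mu$, a map off a $\mu$-null set. There is no measure whose null sets we may all discard, so we use the following cited theorem.

**Theorem (HKL)** (Harrington–Kechris–Louveau, J. AMS 3 (1990))**.** If $E$ is a Borel equivalence relation on a Polish space $Y$, then either $E$ is smooth, or there is a continuous injection $g:2^{\mathbb N}\to Y$ with $xE_0y\Leftrightarrow g(x)\,E\,g(y)$.

**Proof of Theorem 1.** Suppose $\sim$ is not smooth on $Y$. By Section 4, $Y$ is Polish and $\sim$ is a Borel relation on it, so (HKL) gives a continuous injection $g:2^{\mathbb N}\to Y$ with $xE_0y\Leftrightarrow g(x)\sim g(y)$. Let $\mu=g_*\lambda$, a Borel probability measure on $Y$, and take $Y_0$ and $f$ from Proposition 6.1 for this $\mu$. The set $C=g^{-1}(Y_0)$ is Borel with $\lambda(C)=1$, and $h=f\circ g:C\to2^{\mathbb N}$ is Borel with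
$$h(x)=h(y)\iff g(x)\sim g(y)\iff xE_0y\qquad(x,y\in C).$$
This contradicts Lemma 2.1. So $\sim$ is smooth, that is, countably separated, on $Y$. $\blacksquare$

## 8. Projections with a barycenter formula, and a converse

Closedness was used for (4) and for the topology of $Y$. The following property is enough for both purposes.

**Definition (BC).** A projection $p\in A^{**}$ satisfies *(BC)* if $\varphi\mapsto\varphi(p)$ is Borel on $Q(A)$ and $\varphi(p)=\int\psi(p)\,d\mu(\psi)$ whenever $\mu$ is a Borel probability measure on $Q(A)$ with barycenter $\varphi$.

**Example 8.1 (a projection without (BC)).** Let $A=C[0,1]$ and let $p\in A^{**}$ be the sum of all minimal projections, so that $\varphi(p)$ is the mass of the atomic part of the measure $\varphi$. Lebesgue measure $\varphi$ is the barycenter of the image of Lebesgue measure under $t\mapsto\delta_t$; but $\varphi(p)=0$ while $\int\delta_t(p)\,dt=1$.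

**Lemma 8.2.** The projection $1$, every open projection and every closed projection satisfy (BC).

*Proof.* Let $V$ be the set of $b\in A^{**}_{sa}$ with both properties in the definition. It is a real vector space, and it contains $A_{sa}$ by the definition of barycenter. It is closed under bounded monotone sequential limits: if $b_k\to b$ weak$^*$ monotonically and boundedly, then $\varphi(b_k)\to\varphi(b)$ for each $\varphi$, so $\varphi\mapsto\varphi(b)$ is Borel, and the integral formula passes to the limit. It contains $1$, the limit of an increasing sequential approximate unit of $A$.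

Let $r$ be open and $a_i\uparrow r$ its net in $A_+$. For each rational $t$ the open set $\{\varphi\in Q(A):\varphi(r)>t\}$ is the union of the open sets $\{\varphi:\varphi(a_i)>t\}$. As $Q(A)$ is second countable, countably many $i$ suffice for it. Doing this for all rational $t$ gives a countable subfamily of the functions $\varphi\mapsto\varphi(a_i)$ with the same pointwise supremum. By directedness, choose from the net an increasing sequence eventually dominating each member of the subfamily. Its members are at most $r$, so its pointwise supremum on $Q(A)$ is $\varphi(r)$, and its weak$^*$ limit is $r$. Hence $r\in V$. If $p$ is closed, $p=1-(1-p)\in V$. $\blacksquare$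

For $p$ with (BC) let $Y_p=\{\psi\in P(A):\psi(p)=1\}$. It is a Borel subset of the Polish space $P(A)$, hence standard Borel. A state $\varphi$ is *factorial* if $\pi_\varphi(A)''$ is a factor, and a factorial state is *of type I* if that factor is.

**Theorem 2** (relying on (Popa), stated in Section 11, for (3)⇒(5))**.** Let $A$ be separable and let $p$ be a projection satisfying (BC), e.g. closed or open. The following are equivalent.

1. $p$ is type I.
2. $\sim$ is countably separated on $Y_p$.
3. For each Borel probability measure $\mu$ on $Y_p$, $\sim$ is countably separated on some $\mu$-conull Borel subset of $Y_p$.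
4. There is no injective Borel $g:2^{\mathbb N}\to Y_p$ with $xE_0y\Leftrightarrow g(x)\sim g(y)$.
5. Every factorial state $\varphi$ of $A$ with $\varphi(p)=1$ is of type I.
6. Every Borel probability measure on $Y_p$ taking only the values $0,1$ on $\sim$-saturated Borel subsets of $Y_p$ is concentrated on one equivalence class.

We prove (1)⇒(3)⇒(4)⇔(2)⇒(3)⇒(5)⇒(1) and (2)⇒(6)⇒(4).

## 9. The implications among (1), (2), (3), (4), (6)

**(1)⇒(3).** We check that Sections 5 and 6 apply with $Y_p$ in place of $Y$. They use a Borel probability measure on a standard Borel set of pure states and, as noted after (4), closedness only for (4). Let $h\in D$ with $\int|h|^2d\mu=1$. The probability measure $|h|^2\mu$, regarded on $Q(A)$, has barycenter $\omega_{h\xi}$. By (BC) for $p$ and for $1$,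
$$\omega_{h\xi}(1-p)=\int|h|^2\,\psi(1-p)\,d\mu(\psi)=0,$$
since $\psi(1-p)=0$ on $Y_p$. This is (4), and Proposition 6.1 gives (3).

**(3)⇒(4).** We repeat Section 7. If $g$ as in (4) exists, let $\mu=g_*\lambda$ and take a conull Borel $Y_0\subset Y_p$ with a Borel $f:Y_0\to2^{\mathbb N}$ as in (2) of Section 2. Then $f\circ g$ on $g^{-1}(Y_0)$ contradicts Lemma 2.1.

**(4)⇒(2).** We apply (HKL) after changing the topology. Choose a Polish topology on $Y_p$ inducing its Borel structure. By Section 4, Step 2, $\sim$ is Borel on $P(A)$, so it is a Borel relation on $Y_p$. If it is not smooth, (HKL) gives an injection $g$, continuous for the chosen topology and hence Borel, which (4) forbids.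

**(2)⇒(3) and (2)⇒(4).** For (3) take $Y_0=Y_p$. Then (2)⇒(3)⇒(4).

**(2)⇒(6).** The sets $\{f_n=1\}$ are saturated Borel sets, so for $\mu$ as in (6) each coordinate of $f$ is $\mu$-a.e. constant. Hence $f$ equals some $c$ a.e., and $f^{-1}(c)$ is a single class of full measure.

**(6)⇒(4).** We show that a copy of $E_0$ produces a measure forbidden by (6). Let $g$ be as in (4) and $\mu=g_*\lambda$. If $B\subset Y_p$ is Borel and saturated, then $g^{-1}(B)$ is Borel and $E_0$-invariant, so it is a tail set and $\mu(B)=\lambda(g^{-1}(B))\in\{0,1\}$. By (6), $\mu$ is concentrated on one class $K$, which is Borel, being a section of a Borel relation. But $g^{-1}(K)$ is empty or one $E_0$-class, hence countable, so $\mu(K)=0$, a contradiction.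

## 10. (5)⇒(1): a factorial state from a non-type-I corner

We need two more facts on direct integrals. Let $\pi$ be a representation of $A$ on a separable space $H$, and $D\subset\pi(A)'$ an abelian von Neumann algebra. Then $\pi=\int_X^\oplus\pi_x\,d\nu$ with $(X,\nu)$ standard, $D$ the diagonal algebra, and nonzero fibers. If $D$ is the center of $\pi(A)''$ (*central decomposition*), then a.e. $\pi_x$ is a factor representation and $\pi(A)''=\int^\oplus\pi_x(A)''\,d\nu$; if a.e. $\pi_x(A)''$ is of type I, so is this direct integral.

**Step 1. A state with no type I part.** We move the failure of type I into one separable representation. Suppose $p$ is not type I. A corner of a type I algebra is of type I, so $c(p)A^{**}$ is not of type I. There is a nonzero central projection $z\le c(p)$ such that $zA^{**}$ has no nonzero abelian projection, and $zp\ne0$ as in Section 5, Step 1. Choose a normal state $\varphi$ of $A^{**}$ with $\varphi(zp)=1$; restricted to $A$ it is a state. Then $\tilde\pi_\varphi(z)\xi_\varphi=\xi_\varphi$. As $z$ is central and $\xi_\varphi$ is cyclic, $\tilde\pi_\varphi(z)=1$. So $\pi_\varphi(A)''$ is isomorphic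 to a direct summand of $zA^{**}$ and has no nonzero abelian projection.

**Step 2. Decompose centrally.** We look for a factorial state among the fibers. Let $\pi_\varphi=\int_X^\oplus\pi_x\,d\nu$ and $\xi_\varphi=\int^\oplus\xi_x\,d\nu$ be the central decomposition. Since $\xi_\varphi$ is cyclic for $\pi_\varphi(A)$, it is separating for $\pi_\varphi(A)'$, which contains the diagonal algebra. The diagonal projection onto $\{x:\xi_x=0\}$ kills $\xi_\varphi$, so it is $0$, and $\xi_x\ne0$ a.e. Moreover $\xi_x$ is cyclic for $\pi_x$ a.e.: let $P_x$ be the projection onto the closed span of the vectors $\pi_x(a_m)\xi_x$. These form a measurable field, and $P=\int^\oplus P_x\,d\nu$ fixes all $\pi_\varphi(a_m)\xi_\varphi$, which are dense in $H_\varphi$. So $P=1$, and $P_x=1$ a.e.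

Put $\varphi_x=\omega_{\xi_x}/\|\xi_x\|^2$. For a.e. $x$ it is a state whose GNS representation is $\pi_x$, hence a factorial state. It depends measurably on $x$, and $\varphi=\int\varphi_x\|\xi_x\|^2\,d\nu$ with $\int\|\xi_x\|^2d\nu=1$. Applying (BC), for $p$ and $1$, to the image of $\|\xi_x\|^2\nu$ under $x\mapsto\varphi_x$,
$$\int\varphi_x(1-p)\|\xi_x\|^2\,d\nu=\varphi(1-p)=0,$$
so $\varphi_x(p)=1$ a.e.

**Step 3. Contradiction with (5).** If $\pi_x(A)''$ were of type I for a.e. $x$, then $\pi_\varphi(A)''=\int^\oplus\pi_x(A)''\,d\nu$ would be of type I, contrary to Step 1. So the set of $x$ for which $\pi_x(A)''$ is not of type I is not contained in a null set. It therefore contains an $x$ for which all the a.e. statements of Step 2 hold. Then $\varphi_x$ is a factorial state with $\varphi_x(p)=1$ that is not of type I, contradicting (5).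

## 11. (3)⇒(5): symmetries of a masa decomposition

For a masa $D$ in a von Neumann algebra $N$, the *normalizer* is $\mathcal N(D)=\{u\in N\text{ unitary}:uDu^*=D\}$. For the diagonal masa of $M_2$ it consists of the unitaries with one nonzero entry in each row, and it generates $M_2$.

**Theorem (Popa)** (Invent. Math. 76 (1984))**.** Every non-type-I factor $N$ with separable predual contains a masa $D$ whose normalizer $\mathcal N(D)$ generates a factor.

Let $\varphi$ be a factorial state with $\varphi(p)=1$, and write $\pi=\pi_\varphi$, $\xi=\xi_\varphi$, $H=H_\varphi$, which is separable. A von Neumann algebra is of type I iff its commutant is; so suppose, for a contradiction, that the factor $N=\pi(A)'$ is not of type I. Choose $D\subset N$ by (Popa), and decompose along $D=L^\infty(X,\nu)$: $\pi=\int_X^\oplus\pi_x\,d\nu$ on $H=\int_X^\oplus H_x\,d\nu$. As $D$ is a masa of $\pi(A)'$, $\pi_x$ is irreducible for a.e. $x$. The decomposition writes $\varphi$ as an average of pure states. The plan is to show that $\mathcal N(D)$ acts by symmetries of this average, that this forces almost all those pure states into one class, and that then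 $\varphi$ must be of type I.

For $\eta=\int^\oplus\eta_x\,d\nu\in H$ put $\psi^\eta_x=\omega_{\eta_x}/\|\eta_x\|^2$ where $\eta_x\ne0$; this state is pure for a.e. such $x$. Let $\mu_\eta$ be the image of the measure $\|\eta_x\|^2\nu$ on $\{\eta_x\ne0\}$ under $x\mapsto\psi^\eta_x$. It is a measure on $Q(A)$ of mass $\|\eta\|^2$.

**Step 1. Moments of $\mu_\eta$, and invariance.** We show
$$\mu_{u\eta}=\mu_\eta\qquad(u\in\mathcal N(D),\ \eta\in H). \tag{7}$$
A unitary $u\in\mathcal N(D)$ does not act fiberwise, so we describe $\mu_\eta$ by operators. Let $K_\eta$ be the projection onto $\overline{D\eta}$. It commutes with $D$, so it is decomposable, and its fiber $K_{\eta,x}$ is the projection onto $\mathbb C\eta_x$. Indeed, a vector $\zeta$ with $\zeta_x\in\mathbb C\eta_x$ a.e. has the form $\zeta_x=k(x)\eta_x$ with $k$ measurable, and truncating $k$ shows $\zeta\in\overline{D\eta}$; the reverse inclusion is clear. Hence for $h\in D$ and $a\in A$,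
$$K_\eta\pi(a)(h\eta)=\bigl(h(x)\,\psi^\eta_x(a)\,\eta_x\bigr)_x ,$$
which is again of the form $h'\eta$ with $h'\in D$ (set $\psi^\eta_x(a)=0$ where $\eta_x=0$). Iterating and pairing with $\eta$,
$$\int\psi(a_1)\cdots\psi(a_n)\,d\mu_\eta(\psi)=\langle K_\eta\pi(a_1)K_\eta\pi(a_2)K_\eta\cdots K_\eta\pi(a_n)K_\eta\,\eta,\eta\rangle \tag{8}$$
for arbitrary $a_1,\dots,a_n\in A$. The functions $\psi\mapsto\psi(a)$ separate the points of $Q(A)$, and this family is closed under complex conjugation. By Stone–Weierstrass the algebra they generate together with the constants is dense in $C(Q(A))$. So the moments (8) and the total mass $\|\eta\|^2$ determine $\mu_\eta$.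

Let $u\in\mathcal N(D)$. Then $Du\eta=u(u^*Du)\eta=uD\eta$, so $K_{u\eta}=uK_\eta u^*$. Since $u\in N$ commutes with $\pi(A)$, replacing $\eta$ by $u\eta$ in the right side of (8) gives
$$\langle uK_\eta u^*\pi(a_1)uK_\eta u^*\cdots\pi(a_n)uK_\eta u^*u\eta,u\eta\rangle=\langle K_\eta\pi(a_1)K_\eta\cdots\pi(a_n)K_\eta\eta,\eta\rangle .$$
The moments and the masses $\|u\eta\|^2=\|\eta\|^2$ agree, which proves (7).

**Step 2. The measure $\mu=\mu_\xi$ lives on $Y_p$.** This lets us use (3). As $\xi$ is cyclic for $\pi(A)$, it is separating for $N\supset D$, so $\xi_x\ne0$ a.e. Hence $\mu:=\mu_\xi$ is a probability measure carried by $P(A)$, with barycenter $\varphi$, since $\int\psi(a)\,d\mu=\langle\pi(a)\xi,\xi\rangle$. By (BC), $\int\psi(1-p)\,d\mu=\varphi(1-p)=0$, so $\mu$ is carried by $Y_p$. By (3) there are a $\mu$-conull Borel $Y_0\subset Y_p$ and a Borel $f:Y_0\to2^{\mathbb N}$ with $\psi\sim\psi'\Leftrightarrow f(\psi)=f(\psi')$ on $Y_0$.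

Fix $n$, let $B=\{\psi\in Y_0:f(\psi)_n=1\}$, and let $e\in D$ be the indicator of $\{x:\psi^\xi_x\in B\}$.

**Step 3. $ueu^*=e$ for all $u\in\mathcal N(D)$.** We show that a normalizing unitary moving $e$ would violate (7). Suppose $ueu^*\ne e$; both are projections in $D$. Either $ueu^*(1-e)\ne0$, or $ueu^*\le e$ and $ueu^*\neq e$. In the second case $e\le u^*eu$ and $e\ne u^*eu$, so $u^*eu(1-e)=u^*eu-e\ne0$. Replacing $u$ by $u^*$ if necessary, we may assume
$$d':=ueu^*(1-e)\ne0,\qquad\text{and put}\qquad d=u^*d'u.$$
Then $d,d'\in D$ are projections, $0\ne d\le e$, $d'\le1-e$, and $ud\xi=d'u\xi$. Since $\xi$ is separating for $D$, $d\xi\ne0$, so $d'u\xi\ne0$. By (7) for $\eta=d\xi$,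
$$\mu_{d\xi}=\mu_{ud\xi}=\mu_{d'u\xi}. \tag{9}$$

Consider the left side of (9). On the set of $d$, $(d\xi)_x=\xi_x$, so $\psi_x^{d\xi}=\psi_x^\xi$, and this lies in $B$ because $d\le e$. So $\mu_{d\xi}$ is carried by $B$ and has mass $\|d\xi\|^2>0$.

Consider the right side. $\mu_{d'u\xi}$ is the image of $1_{d'}\|(u\xi)_x\|^2\nu$ under $x\mapsto\psi_x^{u\xi}$. By (7) for $\eta=\xi$, $\mu_{u\xi}=\mu$ is carried by $Y_0$. So for a.e. $x$ in the set of $d'$ with $(u\xi)_x\ne0$ we have $\psi_x^{u\xi}\in Y_0$. Also $\psi_x^\xi\in Y_0\setminus B$ for a.e. such $x$, because $d'\le1-e$. Finally $\psi_x^{u\xi}\sim\psi_x^\xi$, as both are vector states of the irreducible representation $\pi_x$. The set $B$ is saturated in $Y_0$, so $\psi_x^{u\xi}\notin B$. Hence $\mu_{d'u\xi}(B)=0$, which contradicts (9).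

**Step 4. Almost all $\psi_x^\xi$ are equivalent.** Now the factor property of $\mathcal N(D)''$ acts as ergodicity. By Step 3, $e$ commutes with $\mathcal N(D)''$. Also $e\in D\subset\mathcal N(D)''$, since the unitaries of $D$ normalize $D$ and span it. So $e$ is in the center of the factor $\mathcal N(D)''$, and $e\in\{0,1\}$. This holds for every $n$, so $x\mapsto f(\psi_x^\xi)$ is a.e. constant, and a.e. $\psi_x:=\psi_x^\xi$ lies in a single class.

**Step 5. Then $\varphi$ is of type I.** We reassemble $\varphi$ from vector states of one irreducible representation. By Step 4 there is one irreducible representation $\sigma$ on a separable space $H_\sigma$ such that for a.e. $x$, $\psi_x=\operatorname{Tr}(\rho_x\sigma(\cdot))$ with $\rho_x$ a rank-one projection. By Kaplansky density each $T\in B(H_\sigma)$ is a strong limit of a bounded sequence $\sigma(b_k)$, so $x\mapsto\operatorname{Tr}(\rho_xT)=\lim_k\psi_x(b_k)$ is measurable. Thus $x\mapsto\rho_x$ is weakly measurable into the Banach space of trace class operators on $H_\sigma$, whose dual is $B(H_\sigma)$. That space is separable, so by Pettis' theorem the map is strongly measurable.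 With $\rho=\int\rho_x\|\xi_x\|^2\,d\nu$ we get
$$\varphi=\int\psi_x\|\xi_x\|^2\,d\nu=\operatorname{Tr}(\rho\,\sigma(\cdot)).$$
So $\varphi$ is a vector state of $\sigma\otimes1$ on $H_\sigma\otimes\ell^2$, and $\pi_\varphi$ is a subrepresentation of this multiple of $\sigma$. Its projection lies in $(\sigma\otimes1)(A)'=1\otimes B(\ell^2)$, so $\pi_\varphi$ is itself equivalent to a multiple of $\sigma$, and $\pi_\varphi(A)''\cong B(H_\sigma)$ is a type I factor. Then $N=\pi_\varphi(A)'$ is of type I as well, contrary to assumption. This proves (3)⇒(5), and with Sections 9 and 10 the proof of Theorem 2 is complete. $\blacksquare$
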